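# Compact objects over residue fields and the telescope conjecture for $\mathrm D(RC)$

## 1. A transport functor from the residue field to the local ring

Let $C$ be a small category and $B$ a commutative ring. Write $BC$ for the $B$-linearization of $C$: it has the same objects, and $\operatorname{Hom}_{BC}(a,b)$ is the free $B$-module on the set $\operatorname{Hom}_C(a,b)$. A $BC$-module is a $B$-linear functor $BC\to\mathrm{Mod}\,B$, which is the same as a functor $C\to\mathrm{Mod}\,B$. If $C$ has one object, it is a monoid, and $BC$-modules are modules over the monoid algebra. If $C$ is the free category on a quiver, they are representations of the quiver in $B$-modules. Let $\mathrm D(BC)$ be the unbounded derived category of $BC$-modules.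

A ring homomorphism $f\colon B\to B'$ gives restriction $f_*\colon \mathrm D(B'C)\to\mathrm D(BC)$ and its left adjoint $f^*=B'\otimes^L_B-\colon\mathrm D(BC)\to\mathrm D(B'C)$. Both are computed object by object. The category $C$ does not depend on the ring, so we may move complexes along *any* ring homomorphism. The whole talk rests on this freedom.

Let $R$ be a commutative noetherian ring, $p$ a prime, and $x=(x_1,\dots,x_n)$ generators of $p$. Throughout,
$$A=R_p,\quad \mathfrak m=pA,\quad k=k(p)=A/\mathfrak m,\quad \hat A=\text{the completion of }A,\quad K=K(x;A),$$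
where $K(x;B)=\bigotimes_j\operatorname{cone}(x_j\colon B\to B)$ is the Koszul complex. The maps are
$$r\colon R\to A,\qquad i\colon A\to k,\qquad i_p=ir\colon R\to k,\qquad \psi\colon A\to\hat A,\qquad \hat\jmath\colon\hat A\to k,\qquad \hat\jmath\psi=i .$$
Cohen's structure theory (details in Section 7) supplies a *regular* local ring $\Lambda$ with residue map $\pi\colon \Lambda\to k$ onto the same field $k$, and a local homomorphism $\varphi\colon\Lambda\to\hat A$ with $\hat\jmath\varphi=\pi$:
$$k\xleftarrow{\ \pi\ }\Lambda\xrightarrow{\ \varphi\ }\hat A\xleftarrow{\ \psi\ }A .$$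
The construction on which everything turns is the functor that follows this zigzag from left to right:
$$\hat z(y)=K\otimes_A\varphi^*\pi_*y\in\mathrm D(\hat AC),\qquad E(y)=\psi_*\hat z(y)\in\mathrm D(AC)\qquad(y\in\mathrm D(kC)).\tag{1}$$

**What $E$ is for.** We shall prove (Lemma 3) that $E(y)$ and $i_*y$ generate the same localizing subcategory of $\mathrm D(AC)$, and that $E(y)$ is compact whenever $y$ is compact. So $E$ replaces $i_*y$, which is usually not compact, by a compact object carrying the same information.

**Example.** Let $R=A=\hat A=\mathbb Z/4$, $p=(2)$, $x=(2)$, let $C$ be the one-point category, and $y=\mathbb F_2$. The module $i_*\mathbb F_2$ is not compact in $\mathrm D(\mathbb Z/4)$. Indeed, the resolution $\cdots\xrightarrow{2}\mathbb Z/4\xrightarrow{2}\mathbb Z/4\to\mathbb F_2$ shows that $\mathbb F_2\otimes^L\mathbb F_2$ has cohomology in infinitely many degrees, which cannot happen for a perfect complex. Take $\Lambda=\mathbb Z_2$ and let $\varphi$ be reduction modulo 4. Then $\pi_*\mathbb F_2\simeq(\mathbb Z_2\xrightarrow{2}\mathbb Z_2)$, so $\varphi^*\pi_*\mathbb F_2=(\mathbb Z/4\xrightarrow{2}\mathbb Z/4)=K$,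 and
$$E(\mathbb F_2)=K\otimes K\cong K\oplus K[1],$$
because multiplication by $2$ on $K(2;\mathbb Z/4)$ is null-homotopic. This is perfect. It generates the same localizing subcategory as $\mathbb F_2$: the cohomology modules of $K$ are copies of $\mathbb F_2$, so $K$ is built from $\mathbb F_2$ by triangles, and conversely $\mathbb F_2\otimes K=\mathbb F_2\oplus\mathbb F_2[1]$ lies in the localizing subcategory generated by $K$.

## 2. Smashing subcategories, and passing from residue fields to $R$

Let $\mathrm T$ be a triangulated category with all coproducts. An object $w$ is compact if $\operatorname{Hom}(w,-)$ commutes with coproducts. A **localizing** subcategory is a full triangulated subcategory closed under all coproducts; it is then closed under direct summands. We write $\operatorname{loc}(\mathcal X)$ for the smallest localizing subcategory containing $\mathcal X$, $\operatorname{thick}(\mathcal X)$ for the smallest triangulated subcategory containing $\mathcal X$ and closed under summands, and $\mathrm S^\perp=\{X:\operatorname{Hom}(s,X)=0\text{ for all }s\in\mathrm S\}$.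 If $F$ is an exact functor preserving coproducts, then $F(\operatorname{loc}\mathcal X)\subseteq\operatorname{loc}(F\mathcal X)$. We use this constantly.

**Definition.** A localizing subcategory $\mathrm S$ is *smashing* if its inclusion has a right adjoint and $\mathrm S^\perp$ is closed under coproducts. The adjoint gives functorial localization triangles $\Gamma X\to X\xrightarrow{\eta_X}LX\to$ with $\Gamma X\in\mathrm S$ and $LX\in\mathrm S^\perp$; any triangle $X'\to X\to X''\to$ with $X'\in\mathrm S$, $X''\in\mathrm S^\perp$ is canonically isomorphic to it. The second condition says that $L$ preserves coproducts.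

**Definition.** For $\mathrm T$ compactly generated, the *telescope conjecture* (TC) holds for $\mathrm T$ if every smashing localizing subcategory is generated, as a localizing subcategory, by compact objects of $\mathrm T$.

**Example.** In $\mathrm D(\mathbb Z)$ let $\ell$ be a prime number. Then $\operatorname{loc}(\mathbb Z/\ell)$ is generated by the compact object $\operatorname{cone}(\ell\colon\mathbb Z\to\mathbb Z)$. Its right orthogonal consists of the complexes on which $\ell$ is invertible, which is closed under coproducts, and it is smashing by (11) below. By contrast $\operatorname{loc}(\mathbb Q)$ is not smashing. Each $\mathbb Z/\ell$ lies in $\operatorname{loc}(\mathbb Q)^\perp$, because $\ell$ acts both invertibly and as zero on $\operatorname{Hom}(\mathbb Q[m],\mathbb Z/\ell)$. But $N=\bigoplus_\ell\mathbb Z/\ell$ does not: the quotient $\prod_\ell\mathbb Z/\ell\,/\,N$ is a nonzero $\mathbb Q$-vector space, since each nonzero integer is invertible on all but finitely many factors. As $\operatorname{Hom}(\mathbb Q,\prod_\ell\mathbb Z/\ell)=0$, its nonzero group of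 maps from $\mathbb Q$ injects into $\operatorname{Ext}^1(\mathbb Q,N)$.

The question, from Benjamin Antieau and Greg Stevenson, "Derived categories of representations of small categories over commutative noetherian rings", arXiv:1507.00456 (2015), is this. If we know TC over every residue field, for functors $C\to\mathrm{Mod}\,k(p)$, does TC follow for functors $C\to\mathrm{Mod}\,R$? The answer is yes.

**Theorem A.** Let $R$ be a commutative noetherian ring and $C$ a small category. If TC holds for $\mathrm D(k(p)C)$ for all $p\in\operatorname{Spec}R$, then TC holds for $\mathrm D(RC)$.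

The same tools give more. The following results are not needed for Theorem A.

**Theorem B.** Let $R$ be commutative noetherian and $C$ a small category.

1. The assignment $\mathrm S\mapsto(\mathrm S(p))_p$, $\mathrm S(p)=\{y\in\mathrm D(k(p)C):i_{p*}y\in\mathrm S\}$, is a bijection from localizing subcategories of $\mathrm D(RC)$ to families of localizing subcategories of the $\mathrm D(k(p)C)$, $p\in\operatorname{Spec}R$. It maps smashing subcategories to families of smashing subcategories.
2. TC holds for $\mathrm D(RC)$ if and only if it holds for $\mathrm D(k(p)C)$ for all $p$.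

**Theorem C.** The same statements hold with $RC$ replaced by (i) $R\otimes_{\mathbb Z}\mathcal C$, for $\mathcal C$ a small $\mathbb Z$-linear category with torsion-free Hom groups; (ii) if $R$ is regular, any small $R$-linear category $\mathcal A$ with $R$-flat Hom modules (with $k(p)\otimes_R\mathcal A$ in place of $k(p)C$).

**Corollary D.** For every quiver $Q$ with finitely many vertices and every commutative noetherian $R$, TC holds for $\mathrm D(RQ)$.

Here $RQ$ is the path algebra, equivalently the linearization of the free category on $Q$.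

## 3. Working rules in $\mathrm D(BC)$

**Representables and semi-free complexes.** Put $h^B_c=B[C(c,-)]$ and $h_c=h_c^R$. By Yoneda's lemma,
$$\operatorname{Hom}_{\mathrm D(BC)}(h_c^B,X[n])=H^n(X(c)).\tag{2}$$
So the $h_c^B$ are compact generators, $\mathrm D(BC)=\operatorname{loc}(h_c^B:c\in C)$, and the compact objects are exactly $\operatorname{thick}(h_c^B:c\in C)$; up to isomorphism they form a set. A complex $Q$ is *semi-free* if it is the union of subcomplexes $0=Q_0\subseteq Q_1\subseteq\cdots$ whose successive quotients are coproducts of shifts of representables. For example, a bounded above complex of coproducts of representables is semi-free. Maps in $\mathrm D(BC)$ out of $Q$ are homotopy classes of chain maps. Since $h^B_c(d)$ is free over $B$, the values $Q(d)$ are $K$-flat with flat (even free) terms. Every complex $X$ admits a quasi-isomorphism $Q\to X$ with $Q$ semi-free, and we may take it surjective by adding to $Q$ copies of the contractible semi-free complexes $\operatorname{cone}(\mathrm{id}_{h^B_c[n]})$.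

**Base change and tensor products.** All tensor products are derived. For $M\in\mathrm D(B)$ and $X\in\mathrm D(BC)$ there is $M\otimes X=M\otimes_BX$, computed pointwise, exact and coproduct preserving in both variables. The functor $f_*$ is exact, coproduct preserving and conservative, and
$$f^*h_c^B=h_c^{B'},\qquad f_*f^*X\cong B'\otimes X,\qquad f_*(M'\otimes_{B'}f^*X)\cong f_*M'\otimes_BX .\tag{3}$$
The last formula is seen on a semi-free $X$, where $M'\otimes_{B'}(B'\otimes_BX)=M'\otimes_BX$. If $M\in\mathrm D(B)$ and $Y\in\mathrm D(B'C)$, then $M\otimes_BY$ means $f^*M\otimes_{B'}Y\in\mathrm D(B'C)$; clearly $f_*(M\otimes_BY)\cong M\otimes_Bf_*Y$.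

**Localizing subcategories are ideals.** If $\mathrm S\subseteq\mathrm D(BC)$ is localizing, then
$$M\otimes\mathrm S\subseteq\mathrm S\quad\text{for all }M\in\mathrm D(B),\tag{4}$$
because for $X\in\mathrm S$ the class $\{M:M\otimes X\in\mathrm S\}$ is localizing and contains $B$. If $\mathrm S$ is smashing, then $\mathrm S^\perp$ is localizing too, so $M\otimes\Gamma X\to M\otimes X\to M\otimes LX\to$ has first term in $\mathrm S$ and third term in $\mathrm S^\perp$. Hence
$$L(M\otimes X)\cong M\otimes LX .\tag{5}$$

**Localization, cones, Koszul complexes.** For $a\in R$ put $X[1/a]=R[1/a]\otimes X$ and $X/\!\!/a=\operatorname{cone}(a\colon R\to R)\otimes X=\operatorname{cone}(a\colon X\to X)$. Write $X_p=R_p\otimes X$, viewed in $\mathrm D(R_pC)$ or in $\mathrm D(RC)$. Since $R_p\otimes_RR_p=R_p$, we have $r^*r_*\cong\mathrm{id}$, so $r_*$ is fully faithful. Complexes $P$ of finitely generated free $B$-modules, bounded, with dual $P^\vee$, satisfy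
$$\operatorname{Hom}(P\otimes X,Y)\cong\operatorname{Hom}(X,P^\vee\otimes Y),\tag{6}$$
and $K(x;B)^\vee$ is a shift of $K(x;B)$. If some $x_j$ acts invertibly on $M$, then $K(x;B)\otimes M=0$. If all $x_j$ are zero in a $B$-algebra $B'$, then $K(x;B)\otimes_B B'$ has zero differential, so it is $\bigoplus_j B'[j]^{\binom nj}$. In particular
$$k(q)\text{ is a direct summand of }k(q)\otimes K(x(q);R),\tag{7}$$
where $x(q)$ denotes a finite generating sequence of the prime $q$.

**Maps out of compacts localize.** For $v$ compact in $\mathrm D(RC)$,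
$$\operatorname{Hom}(v,X_p)\cong R_p\otimes\operatorname{Hom}(v,X).\tag{8}$$
For $v=h_c[n]$ this is $H^{-n}(X(c)_p)=H^{-n}(X(c))_p$. Both sides are cohomological functors of $v$, as $R_p$ is flat, so the $v$ for which the natural map is an isomorphism in all degrees form a thick subcategory.

**Residue fields detect everything.** By Neeman (*The chromatic tower for $D(R)$*, Topology 31 (1992)), $\mathrm D(R)=\operatorname{loc}(k(q):q\in\operatorname{Spec}R)$. Tensoring with $X\in\mathrm D(RC)$ gives
$$X\in\operatorname{loc}(k(q)\otimes X:q\in\operatorname{Spec}R),\qquad k(q)\otimes X=i_{q*}i_q^*X .\tag{9}$$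
In particular $X=0$ if $k(q)\otimes X=0$ for all $q$.

**A trick with summands.** For any objects $z,z'$,
$$\operatorname{cone}\big(0_z\oplus1_{z'}\colon z\oplus z'\to z\oplus z'\big)\cong z\oplus z[1].\tag{10}$$
The cone of $0_z$ is $z\oplus z[1]$, and the cone of $1_{z'}$ is $0$.

**Localizing at compacts.** Let $\mathrm T$ be compactly generated and $\mathrm S_c=\operatorname{loc}$ of a set of compact objects of $\mathrm T$. By Neeman (*The Grothendieck duality theorem via Bousfield's techniques and Brown representability*, JAMS 9 (1996), Thm 2.1),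
$$\mathrm S_c\text{ is smashing, }\ \mathrm T^c/\mathrm S_c^c\to(\mathrm T/\mathrm S_c)^c\text{ is fully faithful, and surjective up to summands.}\tag{11}$$
Here $\mathrm T^c$ and $\mathrm S_c^c=\mathrm S_c\cap\mathrm T^c$ are the compact objects. Let $\ell\colon\mathrm T\to\mathrm S_c^\perp\simeq\mathrm T/\mathrm S_c$ be the localization; it preserves compactness. We need this consequence:
$$\text{if }g\text{ is compact in }\mathrm S_c^\perp,\text{ then }g\oplus g[1]\cong\ell(w)\text{ with }w\in\mathrm T\text{ compact.}\tag{12}$$
Indeed $g\oplus g'\cong\ell(w_0)$ for some $g'$ and some $w_0\in\mathrm T^c$. By fullness the endomorphism $0_g\oplus1_{g'}$ of $\ell(w_0)$ is represented by a fraction $w_0\xleftarrow{\sigma}w_1\xrightarrow{\beta}w_0$ in $\mathrm T^c$ with $\ell(\sigma)$ invertible. So it is $\ell(\beta)\ell(\sigma)^{-1}$, and its cone is $\ell(\operatorname{cone}\beta)$. By (10) this cone is $g\oplus g[1]$.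

**Recognizing smashing subcategories.** Let $\mathrm S\subseteq\mathrm T$ be localizing with $\mathrm S^\perp$ closed under coproducts.
$$\begin{gathered}\text{If }\mathrm T=\operatorname{loc}(\mathcal X)\text{ and each }X\in\mathcal X\text{ lies in a triangle }X'\to X\to X''\to\\ \text{with }X'\in\mathrm S,\ X''\in\mathrm S^\perp,\text{ then }\mathrm S\text{ is smashing.}\end{gathered}\tag{13}$$
In particular this applies if $\mathrm T=\operatorname{loc}(\mathrm S\cup\mathrm S^\perp)$. For the proof, let $\mathcal D$ be the class of all $X$ admitting such a triangle. It is closed under shifts and coproducts. Given a map $X\to Y$ in $\mathcal D$, the composite $X'\to X\to Y\to Y''$ is zero, so there is a lift $X'\to Y'$. The $3\times3$ lemma applied to the square formed by $X',X,Y',Y$ gives a triangle $\operatorname{cone}(X'\to Y')\to\operatorname{cone}(X\to Y)\to D\to$ in which $D$ is the cone of a map $X''\to Y''$. The first term is in $\mathrm S$ and $D\in\mathrm S^\perp$. So $\mathcal D$ is localizing, $\mathcal D=\mathrm T$, and $X\mapsto X'$ is a right adjoint to the inclusion,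 because $\operatorname{Hom}(s,X''[m])=0$ for $s\in\mathrm S$ and all $m$.

## 4. A discrete valuation ring and the one-point category, by hand

Let $R$ be a discrete valuation ring with uniformizer $t$, residue field $k$ and fraction field $F$, and let $C$ be the one-point category, so $\mathrm D(RC)=\mathrm D(R)$. A nonzero complex over a field has a shift of the field as a summand, and is a coproduct of such shifts. So for a localizing $\mathrm S$ and $X\in\mathrm S$, the objects $k\otimes X$ and $F\otimes X$ lie in $\mathrm S$ and are coproducts of shifts of $k$, respectively $F$. By (9), $\mathrm S$ is generated by those of $k,F$ which it contains. The candidates are $0$, $\operatorname{loc}(k)$, $\operatorname{loc}(F)$ and $\mathrm D(R)$. Since $k=R/\!\!/t$ is compact, all but $\operatorname{loc}(F)$ are generated by compacts, and TC for $\mathrm D(R)$ is the statement that $\operatorname{loc}(F)$ is not smashing or is generated by compacts. We show that it is not smashing.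

Suppose $\mathrm S=\operatorname{loc}(F)$ is smashing; its objects are complexes on which $t$ is invertible. By (5), $F\otimes LR=L(F)=0$. By (8), $F\otimes\operatorname{Hom}(R,LR)=\operatorname{Hom}(R,F\otimes LR)=0$, so $t^n\eta_R=0$ for some $n$. Hence $t^n\colon R\to R$ factors as $R\to\Gamma R\to R$. On $H^0$ it factors through the $F$-vector space $H^0(\Gamma R)$, whose image in $R$ lies in $\bigcap_mt^mR=0$. So $t^n=0$ in $R$, a contradiction.

One step will survive in general: if the localization at $p$ of a compact object $v$ lies in the smashing subcategory $\mathrm S$, then $(Lv)_p=0$, and this forces $s\eta_v=0$ for some $s\notin p$. The rest used the list of all localizing subcategories, which is not available over $k(p)C$. There we know only TC.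

## 5. Two direct routes from $kC$ to $AC$, and the ring $\mathbb Z/4$

Let $\mathrm S\subseteq\mathrm D(RC)$ be smashing and $\mathrm S(p)=\{y:i_{p*}y\in\mathrm S\}$. Under the hypothesis of Theorem A we shall know that $\mathrm S(p)$ is generated by compact objects $y$ of $\mathrm D(kC)$. We want compact objects over $R$, and first over $A=R_p$, which generate the $i_*y$.

**First route: use $i_*y$ itself.** If $A$ is regular this is fine, because $k$ is perfect over $A$. If $A$ is singular, $i_*y$ need not be compact, as $\mathbb F_2$ over $\mathbb Z/4$ shows.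

**Second route: lift $y$.** Suppose there is a compact $z\in\mathrm D(AC)$ with $i^*z\cong y$. Then $K\otimes z$ is compact. It generates the same localizing subcategory as $i_*y=k\otimes z$: the complex $K$ has finite length cohomology, so $K\in\operatorname{thick}(k)$ and $K\otimes z\in\operatorname{loc}(k\otimes z)$; conversely $k\otimes K\otimes z$ has $k\otimes z$ as a summand. For the one-point category $\mathrm D(k)$ is generated by $y=k$, which lifts to $z=A$, and this route succeeds. In general it stops here: a compact $y$ need not have a lift. Here is an example where both routes fail.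

**Example.** Let $R=A=\mathbb Z/4$, $k=\mathbb F_2$, and let $C$ have one object, whose endomorphism monoid is the commutative monoid generated by $a,b,c,d$ with relations $a^2=b^2$, $c^2=d^2$. Then $BC=B[a,b,c,d]/(a^2-b^2,c^2-d^2)$, which is free over $B$. In $\mathbb F_2C$ the element $f=a+b+c+d$ satisfies $f^2=a^2+b^2+c^2+d^2=0$. Let $y$ be the complex
$$P=\big(\mathbb F_2C\xrightarrow{f}\mathbb F_2C\xrightarrow{f}\mathbb F_2C\big)\quad\text{in degrees }0,1,2,$$
a compact object. In $(\mathbb Z/4)C$, the lift $\tilde f=a+b+c+d$ satisfies
$$\tilde f^2=2h,\qquad h=a^2+c^2+(ab+ac+ad+bc+bd+cd).$$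
*The map $h\colon P^0\to P^2$ is not null-homotopic as a map $P\to P[2]$.* A null-homotopy would give $h\in f\cdot\mathbb F_2C$. But $\mathbb F_2C/(f)=\mathbb F_2[a,b,c]/((a+b)^2)$, with $d=a+b+c$, and there
$$h=a^2+c^2+ab+ac+bc+(a+b+c)^2=b^2+ab+ac+bc=(a+b)(b+c)\neq0 .$$

*There is no $z\in\mathrm D((\mathbb Z/4)C)$ with $i^*z\cong y$.* Suppose there is. Let $Q$ be a semi-free complex representing $z$. Then $Q/2Q$ is semi-free over $\mathbb F_2C$ and represents $i^*z$, so there is a homotopy equivalence $\beta\colon Q/2Q\to P$. Let $\tilde P$ be the graded module $(\mathbb Z/4)C$ in degrees $0,1,2$, with degree one map $\tilde d$ given by $\tilde f$ twice, so $\tilde d^2=2h$. As the terms of $Q$ are free, $\beta$ lifts to a graded map $\tilde\beta\colon Q\to\tilde P$. The map $\tilde\beta d_Q-\tilde d\tilde\beta$ has image in $2\tilde P$, and freeness of $Q$ gives $\tilde\beta d_Q=\tilde d\tilde\beta+2w$ with $w$ of degree one. Then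
$$0=\tilde\beta d_Q^2=\tilde d\tilde\beta d_Q+2wd_Q=2\big(h\tilde\beta+\tilde dw+wd_Q\big).$$
Since $\tilde P$ is free over $\mathbb Z/4$, the bracket lies in $2\tilde P$. So modulo $2$ we get $h\beta=-(dw+wd)$, which is null-homotopic. As $\beta$ is a homotopy equivalence, $h$ is null-homotopic, a contradiction.

The first route fails too. If $i_*y$ were compact, so would be $i^*i_*y$, which would then have bounded cohomology. But over $\mathbb Z/4$ the complex underlying $i_*y$ is a nonzero coproduct of shifts of $\mathbb F_2$ (nonzero because $h\not\simeq0$), so $\mathbb F_2\otimes_{\mathbb Z/4}i_*y$ has cohomology in infinitely many degrees.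

**The way past this.** Do not lift $y$ to $A$ at all. Restrict $y$ to a *regular* ring $\Lambda$ with the same residue field; there $\pi_*y$ is compact. Then move along $\varphi\colon\Lambda\to\hat A$, and multiply by $K$, which does not see the difference between $A$ and $\hat A$. The price is that we get back to $k$ not with $y$ but with $\pi^*\pi_*y$. The next section shows that nothing is lost.

## 6. Reduction modulo a nonzerodivisor

This lemma pays the price just mentioned, one parameter at a time.

**Lemma 1.** Let $B$ be a commutative ring, $x\in B$ a nonzerodivisor, $\pi\colon B\to B'=B/x$. For every $y\in\mathrm D(B'C)$ we have $\operatorname{loc}(\pi^*\pi_*y)=\operatorname{loc}(y)$ in $\mathrm D(B'C)$.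

*Proof.*

**Step 1: a triangle which measures the difference between $\pi^*\pi_*y$ and $y$.** Represent $y$ by a complex, and take a surjective quasi-isomorphism $Q\to\pi_*y$ with $Q$ semi-free over $BC$. Let $N$ be its kernel, an acyclic complex. Both $Q$ and $N\subseteq Q$ are $x$-torsion-free, and $xQ\subseteq N$ because $x$ kills $y$. We have $\pi^*\pi_*y=Q/xQ$, and the counit is the surjection $\varepsilon\colon Q/xQ\to y$ with kernel $N/xQ$. Consider the exact sequence of complexes of $B'C$-modules
$$0\to xQ/xN\to N/xN\to N/xQ\to0 .$$
The middle term is the cokernel of the injection $x\colon N\to N$ of acyclic complexes, so it is acyclic. Multiplication by $x$ is injective on $Q$ and gives $y\cong Q/N\cong xQ/xN$. So $N/xQ\cong y[1]$ in $\mathrm D(B'C)$, and we obtain a triangle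
$$y[1]\to\pi^*\pi_*y\xrightarrow{\ \varepsilon\ }y\xrightarrow{\ \theta\ }y[2].\tag{14}$$
In particular $\pi^*\pi_*y\in\operatorname{loc}(y)$.

**Step 2: $\theta$ becomes zero over $B$.** By the adjunction identity, $\pi_*\varepsilon$ is a split epimorphism. As $\pi_*(\theta)\pi_*(\varepsilon)=0$, we get $\pi_*\theta=0$.

**Step 3: iterate $\theta$ to infinity, in order to recover $y$.** Put $y_n=y[2n]$, $\theta_n=\theta[2n]\colon y_n\to y_{n+1}$, and $f_n=\theta_{n-1}\cdots\theta_0\colon y\to y_n$, with $f_0=1$. Let $Y=\operatorname{hocolim}y_n$ be the cone of $1-\text{shift}$ on $\bigoplus_ny_n$, where the shift is $\theta_n$ on $y_n$. After $\pi_*$ the shift is zero, so $1-\text{shift}$ becomes the identity. So $\pi_*Y=0$, and $Y=0$ because $\pi_*$ is conservative.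

Let $c_n=\operatorname{cone}(f_n)$. Then $c_0=0$, and the octahedral axiom for $f_{n+1}=\theta_nf_n$ gives triangles $c_n\to c_{n+1}\to\operatorname{cone}(\theta_n)\to$. By induction $c_n\in\operatorname{loc}(\operatorname{cone}\theta)=\operatorname{loc}(\pi^*\pi_*y)$, using (14).

The square
$$\begin{array}{ccc}\bigoplus_ny&\xrightarrow{\ 1-\text{shift}\ }&\bigoplus_ny\\ {\scriptstyle\oplus f_n}\downarrow&&\downarrow{\scriptstyle\oplus f_n}\\ \bigoplus_ny_n&\xrightarrow{\ 1-\text{shift}\ }&\bigoplus_ny_n\end{array}$$
(the shift in the top row is the identity from the $n$-th to the $(n+1)$-st copy) commutes because $f_{n+1}=\theta_nf_n$. The top row has cone $y$, since $0\to\mathbb Z^{(\mathbb N)}\xrightarrow{1-\text{shift}}\mathbb Z^{(\mathbb N)}\xrightarrow{\Sigma}\mathbb Z\to0$ is split exact and so $\bigoplus_ny\to\bigoplus_ny\to y$ is a split short exact sequence. The bottom row has cone $Y$. By the $3\times3$ lemma there is an object $W$ with triangles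
$$y\to Y\to W\to\qquad\text{and}\qquad\bigoplus_nc_n\to\bigoplus_nc_n\to W\to .$$
As $Y=0$, we get $y[1]\cong W\in\operatorname{loc}(\pi^*\pi_*y)$. $\square$

The next statement passes from one nonzerodivisor to a whole regular system of parameters.

**Corollary 2.** Let $\Lambda$ be a regular local ring with residue map $\pi\colon\Lambda\to k$. Then $\operatorname{loc}(\pi^*\pi_*y)=\operatorname{loc}(y)$ for all $y\in\mathrm D(kC)$. Moreover $\pi_*$ and $\pi^*$ preserve compact objects, and $\pi_*h_c^k\in\operatorname{thick}(h_c^\Lambda)$.

*Proof.* Let $x_1,\dots,x_d$ be a regular system of parameters, $\Lambda_j=\Lambda/(x_1,\dots,x_j)$, $\pi_j\colon\Lambda_{j-1}\to\Lambda_j$, and let $y_j\in\mathrm D(\Lambda_jC)$ be the restriction of $y$. So $y_d=y$, $y_0=\pi_*y$ and $y_{j-1}=\pi_{j*}y_j$. As $x_j$ is a nonzerodivisor on $\Lambda_{j-1}$, Lemma 1 gives $\operatorname{loc}(\pi_j^*y_{j-1})=\operatorname{loc}(y_j)$. An exact coproduct preserving functor respects equalities of generated localizing subcategories. So applying $\pi_d^*\cdots\pi_{j+1}^*$ for $j=1,\dots,d$ gives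
$$\operatorname{loc}(\pi_d^*\cdots\pi_1^*y_0)=\operatorname{loc}(\pi_d^*\cdots\pi_2^*y_1)=\dots=\operatorname{loc}(y_d),$$
and $\pi^*=\pi_d^*\cdots\pi_1^*$. Next, $\pi_*h_c^k=k\otimes_\Lambda h_c^\Lambda$, and $k$ is perfect over the regular ring $\Lambda$, so this lies in $\operatorname{thick}(h_c^\Lambda)$. Hence $\pi_*$ preserves compacts. So does $\pi^*$, because $\pi^*h_c^\Lambda=h_c^k$. $\square$

## 7. Cohen rings and the two properties of $E$

**Existence of $\Lambda$ and $\varphi$.** We use Matsumura, *Commutative Ring Theory*, Thms 28.3, 29.1, 29.2.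

- If $\operatorname{char}k=0$, then nonzero integers are units in $\hat A$, so $\mathbb Q\subseteq\hat A$. Take for $\Lambda=k$ a coefficient field of $\hat A$, with $\varphi$ its inclusion.
- If $\operatorname{char}k=\ell>0$, take for $\Lambda$ a complete discrete valuation ring of characteristic $0$ with uniformizer $\ell$ and residue field $k$. The identity of $k$ lifts to a local homomorphism $\varphi\colon\Lambda\to\hat A$.

In both cases $\Lambda$ is regular local and $\hat\jmath\varphi=\pi$. The map $\varphi$ need not be flat: for $\hat A=\mathbb F_\ell[[t]]$ and $\Lambda=\mathbb Z_\ell$, multiplication by $\ell$ is injective on $\Lambda$ and zero on $\hat A$. We never use flatness of $\varphi$.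

**Two facts about completion.** First, the map
$$K\to K\otimes_A\hat A\quad\text{is a quasi-isomorphism,}\tag{15}$$
because $\psi$ is flat and $H_*(K)$ has finite length, so that $H_*(K)\otimes_A\hat A=H_*(K)$. Second, since $\hat A\otimes_Ak=k$ and $\psi$ is flat,
$$\psi^*i_*y\cong\hat\jmath_*y .\tag{16}$$

The next lemma is the reason for introducing $E$; recall (1).

**Lemma 3.** In $\mathrm D(AC)$, for $y\in\mathrm D(kC)$:

(a) $E(y)\in\operatorname{loc}(i_*y)$;

(b) $i_*y\in\operatorname{loc}(E(y))$;

(c) if $y$ is compact, then $E(y)\in\operatorname{thick}(K\otimes h_c^A:c\in C)$; in particular $E(y)$ is compact in $\mathrm D(AC)$.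

*Proof.* By (3) and $\hat\jmath\varphi=\pi$,
$$k\otimes_{\hat A}\varphi^*\pi_*y=\hat\jmath_*\hat\jmath^*\varphi^*\pi_*y=\hat\jmath_*\pi^*\pi_*y .\tag{17}$$

**(a): bound $E(y)$ from above.** The complex $K\otimes_A\hat A$ is bounded with finite length homology. By truncation triangles it is built from shifts of its homology modules, and these from $k$ by composition series, so it lies in $\operatorname{thick}_{\mathrm D(\hat A)}(k)$. Tensoring with $\varphi^*\pi_*y$ and using (17) gives $\hat z(y)\in\operatorname{loc}(\hat\jmath_*\pi^*\pi_*y)$, which is contained in $\operatorname{loc}(\hat\jmath_*y)$ by Corollary 2. Apply $\psi_*$ and use $\psi_*\hat\jmath_*=i_*$.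

**(b): recover $i_*y$.** By (4), $\operatorname{loc}(\hat z(y))$ contains
$$k\otimes_{\hat A}\hat z(y)=\hat\jmath_*\big((k\otimes_AK)\otimes_k\pi^*\pi_*y\big).$$
Since $x_j\in\mathfrak m$, the complex $k\otimes_AK$ has zero differential and $k$ is a summand of it. So $\hat\jmath_*\pi^*\pi_*y\in\operatorname{loc}(\hat z(y))$. By Corollary 2, $y\in\operatorname{loc}(\pi^*\pi_*y)$, hence $\hat\jmath_*y\in\operatorname{loc}(\hat z(y))$. Apply $\psi_*$.

**(c): compactness.** As $y\in\operatorname{thick}(h_c^k:c)$, Corollary 2 gives $\pi_*y\in\operatorname{thick}(h_c^\Lambda:c)$. Then $\varphi^*\pi_*y\in\operatorname{thick}(h_c^{\hat A}:c)$, because $\varphi^*h_c^\Lambda=h_c^{\hat A}$. So $E(y)$ lies in the thick subcategory generated by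
$$\psi_*(K\otimes_Ah_c^{\hat A})\cong(K\otimes_A\hat A)\otimes_Ah_c^A\cong K\otimes_Ah_c^A,$$
where the last step is (15). $\square$

The formula $\varphi^*h_c^\Lambda=h_c^{\hat A}$ is where it matters that $C$ is an ordinary category: the same $C$ makes sense over $\Lambda$, although $\Lambda$ is not an $R$-algebra.

## 8. Spreading a compact object from $R_p$ to $R$

The next lemma replaces $E(y)$, which lives over $R_p$, by a compact object over $R$ that vanishes away from $V(p)$. A summand may obstruct this, and doubling removes the obstruction.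

**Lemma 4.** Let $y\in\mathrm D(kC)$ be compact. There is a compact $v\in\mathrm D(RC)$ with $v[1/a]=0$ for all $a\in p$ and $v_p\cong E(y)\oplus E(y)[1]$ in $\mathrm D(AC)$.

*Proof.*

**Step 1: the objects from which to choose $v$.** Let $\mathcal V=\operatorname{thick}(K(x;R)\otimes h_c:c\in C)\subseteq\mathrm D(RC)$. Its objects are compact. For $a\in p$ the $x_j$ generate the unit ideal of $R[1/a]$, so $K(x;R)[1/a]=0$, and $v[1/a]=0$ for all $v\in\mathcal V$.

**Step 2: their localizations form a triangulated subcategory.** Let $\mathcal W\subseteq\mathrm D(AC)$ be the full subcategory of objects isomorphic to some $v_p$, $v\in\mathcal V$. By adjunction and (8), $\operatorname{Hom}(v_p,v'_p)=\operatorname{Hom}(v,v'_p)=R_p\otimes\operatorname{Hom}(v,v')$. So any $\alpha\colon v_p\to v'_p$ has the form $s^{-1}\beta_p$ with $s\notin p$ and $\beta\colon v\to v'$, whence $\operatorname{cone}\alpha\cong(\operatorname{cone}\beta)_p\in\mathcal W$.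

**Step 3: handle summands.** If $z\oplus z'\in\mathcal W$, then $z\oplus z[1]\in\mathcal W$ by (10) and Step 2. Consequently the summands of objects of $\mathcal W$ form a thick subcategory: if $f\colon z_1\to z_2$ is a map between such summands, then $f\oplus f[1]\colon z_1\oplus z_1[1]\to z_2\oplus z_2[1]$ is a map in $\mathcal W$, and $\operatorname{cone}f$ is a summand of its cone, which lies in $\mathcal W$. This thick subcategory contains $K\otimes h_c^A=(K(x;R)\otimes h_c)_p$, hence $E(y)$ by Lemma 3(c). So $E(y)$ is a summand of an object of $\mathcal W$, and $E(y)\oplus E(y)[1]\in\mathcal W$. $\square$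

## 9. The fibers of a smashing subcategory

To use the hypothesis over $k(p)$ we must know that $\mathrm S(p)$ is again smashing.

**Lemma 5.** If $\mathrm S\subseteq\mathrm D(RC)$ is smashing, then $\mathrm S(p)=\{y:i_{p*}y\in\mathrm S\}$ is smashing in $\mathrm D(k(p)C)$, and $i_p^*\mathrm S\subseteq\mathrm S(p)$.

*Proof.*

**Step 1: compare $\mathrm S(p)$ with the subcategory generated by $i_p^*\mathrm S$.** For $X\in\mathrm S$, $i_{p*}i_p^*X=k(p)\otimes X\in\mathrm S$ by (4). So $i_p^*\mathrm S\subseteq\mathrm S(p)$. Since $\mathrm S(p)$ is localizing, $\mathrm S_k:=\operatorname{loc}(i_p^*\mathrm S)\subseteq\mathrm S(p)$.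

**Step 2: $\mathrm S_k$ is smashing.** From $\operatorname{Hom}(i_p^*X,t)=\operatorname{Hom}(X,i_{p*}t)$ we get $\mathrm S_k^\perp=\{t:i_{p*}t\in\mathrm S^\perp\}$, which is closed under coproducts. The triangle $i_p^*\Gamma h_c\to h_c^{k(p)}\to i_p^*Lh_c\to$ has first term in $\mathrm S_k$. Its third term is in $\mathrm S_k^\perp$, because $i_{p*}i_p^*Lh_c=k(p)\otimes Lh_c$ lies in the localizing subcategory $\mathrm S^\perp$. As the $h_c^{k(p)}$ generate, (13) shows that $\mathrm S_k$ is smashing.

**Step 3: $\mathrm S(p)=\mathrm S_k$.** Let $y\in\mathrm S(p)$, with localization triangle $y'\to y\to y''\to$ for $\mathrm S_k$. Then $y''\in\mathrm S_k^\perp$, and $y''\in\mathrm S(p)$ because $y',y\in\mathrm S(p)$. So $i_{p*}y''\in\mathrm S\cap\mathrm S^\perp=0$, and $y''=0$ as $i_{p*}$ is conservative. $\square$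

## 10. Descent at a maximal point: proof of Theorem A

Assume TC for all $\mathrm D(k(p)C)$. Let $\mathrm S\subseteq\mathrm D(RC)$ be smashing, with localization triangles $\Gamma X\to X\xrightarrow{\eta_X}LX\to$. Let $\mathrm S_c\subseteq\mathrm S$ be the localizing subcategory generated by all compact objects of $\mathrm D(RC)$ lying in $\mathrm S$. By (11) it is smashing; let $\ell$ be its localization functor. Put
$$\mathrm D'=\mathrm S_c^\perp\supseteq\mathrm S^\perp,\qquad\mathrm U=\mathrm S\cap\mathrm S_c^\perp .$$
Both are localizing subcategories of $\mathrm D(RC)$. For $X\in\mathrm S$ the fiber of $X\to\ell X$ lies in $\mathrm S_c\subseteq\mathrm S$, so $\ell X\in\mathrm U$. Suppose $\mathrm S\ne\mathrm S_c$. Then some $X\in\mathrm S$ has $\ell X\neq0$, so $\mathrm U\ne0$. We derive a contradiction.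

**Where the difficulty lies.** Take $y\in\mathrm S(p)$ compact and $v$ as in Lemma 4. Then $v_p\in\mathrm S$, and as in Section 4 some $s\notin p$ kills $\eta_v$ and $\mathrm{id}_{Lv}$. This alone gives no compact object in $\mathrm S$: it says only that $Lv$ is a summand of $Lv/\!\!/s$. We shall compare $Lv/\!\!/s$ with $\ell v/\!\!/s$, which is compact in $\mathrm D'$. The difference lives on primes strictly larger than $p$. So we choose $p$ such that $\mathrm U$ has nothing there.

**Step 1 (this step shows that $\mathrm U$ contains no nonzero compacts of $\mathrm D'$).** *If $g\in\mathrm U$ is compact in $\mathrm D'$, then $g=0$.* By (12), $g\oplus g[1]\cong\ell w$ with $w$ compact in $\mathrm D(RC)$. The fiber of $w\to\ell w$ is in $\mathrm S_c\subseteq\mathrm S$, and $\ell w\in\mathrm U\subseteq\mathrm S$. So $w\in\mathrm S$, and being compact, $w\in\mathrm S_c$. Hence $\ell w=0$ and $g=0$.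

**Step 2 (this step chooses $p$, and records what maximality buys).** By (9) the set $\{q:k(q)\otimes X\ne0\text{ for some }X\in\mathrm U\}$ is nonempty. As $R$ is noetherian, it has a maximal element $p$, which we fix. *If $g\in\mathrm U$ satisfies $g[1/a]=0$ for all $a\in p$, and $s\notin p$, then $g/\!\!/s=0$.* By (9) it suffices that $k(q)\otimes(g/\!\!/s)=0$ for all $q$.

- If $p\not\subseteq q$, pick $a\in p\setminus q$. As $a$ is invertible in $k(q)$, $k(q)\otimes g=k(q)\otimes g[1/a]=0$.
- If $q\supsetneq p$, then $k(q)\otimes g=0$ because $g\in\mathrm U$ and $p$ is maximal in the set.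
- If $q=p$, then $s$ acts invertibly on $k(p)\otimes g$, so the cone of $s$ on it is $0$.

**Step 3 (this step shows that $\mathrm S_c$ already contains everything at $p$ that comes from compacts over $k(p)$).** *Let $y\in\mathrm S(p)$ be compact in $\mathrm D(k(p)C)$. Then $i_{p*}y\in\mathrm S_c$.*

Take $v$ as in Lemma 4.

*An element $s$ that kills $Lv$.* By Lemma 3(a), $v_p\in\operatorname{loc}(i_{p*}y)\subseteq\mathrm S$ in $\mathrm D(RC)$. So $(Lv)_p=L(v_p)=0$ by (5). By (8), $R_p\otimes\operatorname{Hom}(v,Lv)=\operatorname{Hom}(v,(Lv)_p)=0$, so $s\eta_v=0$ for some $s\notin p$. The map $\eta_v^*\colon\operatorname{Hom}(Lv,Lv)\to\operatorname{Hom}(v,Lv)$ is bijective and sends $s\cdot\mathrm{id}_{Lv}$ to $s\eta_v=0$. Hence $s\cdot\mathrm{id}_{Lv}=0$, and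
$$Lv/\!\!/s\cong Lv\oplus Lv[1].\tag{18}$$

*The difference between $\ell v$ and $Lv$.* As $Lv\in\mathrm S^\perp\subseteq\mathrm S_c^\perp$, the map $\eta_v$ factors through $v\to\ell v$. Consider the triangle
$$g\to\ell v\to Lv\to .$$
Since $\ell v$ and $Lv$ are in $\mathrm S_c^\perp$, so is $g$. Let $\gamma v\in\mathrm S_c$ be the fiber of $v\to\ell v$. The octahedral axiom for $v\to\ell v\to Lv$ gives a triangle $\gamma v\to\Gamma v\to g\to$ on the fibers, so $g\in\mathrm S$. Thus $g\in\mathrm U$. For $a\in p$, (5) for $\mathrm S_c$ and for $\mathrm S$ gives $(\ell v)[1/a]=\ell(v[1/a])=0$ and $(Lv)[1/a]=L(v[1/a])=0$. So $g[1/a]=0$.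

*Compactness of $Lv$.* By Step 2, $g/\!\!/s=0$. Applying the exact functor $-/\!\!/s$ to the triangle and using (18),
$$\ell v/\!\!/s\cong Lv/\!\!/s\cong Lv\oplus Lv[1].$$
Since $\ell$ preserves compactness, $\ell v$ is compact in $\mathrm D'$. So are $\ell v/\!\!/s$, its summand $Lv$, and therefore $g$. By Step 1, $g=0$.

*Conclusion of the step.* Now $\ell v\cong Lv$, so $\ell(v_p)=(\ell v)_p\cong(Lv)_p=0$. That is, $v_p\in\mathrm S_c$. Its summand $r_*E(y)$ is in $\mathrm S_c$, and by Lemma 3(b), $i_{p*}y=r_*i_*y\in\operatorname{loc}(r_*E(y))\subseteq\mathrm S_c$.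

**Step 4 (this step uses TC over $k(p)$ and contradicts the choice of $p$).** By Lemma 5, $\mathrm S(p)$ is smashing in $\mathrm D(k(p)C)$. By hypothesis it is generated by compact objects of $\mathrm D(k(p)C)$, which lie in $\mathrm S(p)$. By Step 3, $i_{p*}\mathrm S(p)\subseteq\mathrm S_c$. Let $X\in\mathrm U\subseteq\mathrm S$. Then $i_p^*X\in\mathrm S(p)$ by Lemma 5, so $k(p)\otimes X=i_{p*}i_p^*X\in\mathrm S_c$. But $k(p)\otimes X\in\mathrm U\subseteq\mathrm S_c^\perp$ by (4). So $k(p)\otimes X=0$ for all $X\in\mathrm U$, contradicting the choice of $p$. Hence $\mathrm S=\mathrm S_c$, and Theorem A is proved. $\blacksquare$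

## 11. Returning to the residue field: the functors $G_p$ and Theorem B(1)

For Theorem B we also need to travel the zigzag from right to left. Keep the notation of Section 1 at $p$. For $X\in\mathrm D(RC)$ let $K(x;\hat A)\otimes_RX=K\otimes_A\psi^*r^*X\in\mathrm D(\hat AC)$, and put
$$G_p\colon\mathrm D(RC)\to\mathrm D(k(p)C),\qquad G_p(X)=\pi^*\varphi_*\big(K(x;\hat A)\otimes_RX\big).$$
This is exact and coproduct preserving. The lemma says that $G_p$ sees exactly the fiber at $p$ and keeps compactness.

**Lemma 6.** (i) $\operatorname{loc}(G_p(i_{p*}y))=\operatorname{loc}(y)$. (ii) $G_p(i_{q*}y)=0$ for $q\neq p$. (iii) $G_p$ preserves compact objects.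

*Proof.* (i) By full faithfulness of $r_*$ and (16), $\psi^*r^*i_{p*}y\cong\psi^*i_*y\cong\hat\jmath_*y$. The $x_j$ are zero in $k$, so $K\otimes_A\hat\jmath_*y\cong\bigoplus_j(\hat\jmath_*y)[j]^{\binom nj}$. As $\varphi_*\hat\jmath_*=\pi_*$, we get $G_p(i_{p*}y)\cong\bigoplus_{j=0}^n(\pi^*\pi_*y)[j]^{\binom nj}$. Use Corollary 2.

(ii) If $q\not\subseteq p$, an element of $q\setminus p$ is zero on $k(q)$ and a unit in $\hat A$, so $\hat A\otimes_Rk(q)=0$. If $q\subsetneq p$, some $x_j\notin q$ acts invertibly on $k(q)$, so $K(x;R)\otimes k(q)=0$. In both cases $K(x;\hat A)\otimes_Ri_{q*}y=0$.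

(iii) As $h_c^{\hat A}=\varphi^*h_c^\Lambda$, (3) gives $G_p(h_c)=\pi^*(\varphi_*K(x;\hat A)\otimes_\Lambda h_c^\Lambda)$. The complex $K(x;\hat A)$ is bounded with homology of finite length over $\hat A$. Since $\varphi$ is local and induces an isomorphism of residue fields, a composition series over $\hat A$ is one over $\Lambda$, so the homology has finite length over $\Lambda$. A bounded complex with finitely generated homology over the regular local ring $\Lambda$ is perfect. So $\varphi_*K(x;\hat A)\otimes_\Lambda h_c^\Lambda$ is compact, and $\pi^*$ preserves compacts. The general compact object lies in $\operatorname{thick}(h_c:c)$. $\square$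

**Proof of Theorem B(1).**

**Injectivity: recover $\mathrm S$ from its fibers.** Let $\mathrm S$ be localizing and $X\in\mathrm S$. Then $i_{q*}i_q^*X=k(q)\otimes X\in\mathrm S$, i.e. $i_q^*X\in\mathrm S(q)$, and $X\in\operatorname{loc}(i_{q*}i_q^*X:q)$ by (9). So $\mathrm S=\operatorname{loc}(\bigcup_qi_{q*}\mathrm S(q))$.

**Surjectivity: realize a given family.** Given localizing $\mathrm L(q)\subseteq\mathrm D(k(q)C)$ for all $q$, put $\mathrm S=\operatorname{loc}(\bigcup_qi_{q*}\mathrm L(q))$. Clearly $\mathrm L(p)\subseteq\mathrm S(p)$. By Lemma 6(i),(ii), $G_p(\mathrm S)\subseteq\mathrm L(p)$. If $y\in\mathrm S(p)$, then $i_{p*}y\in\mathrm S$ and $y\in\operatorname{loc}(G_p(i_{p*}y))\subseteq\mathrm L(p)$. So $\mathrm S(p)=\mathrm L(p)$.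

The smashing statement is Lemma 5. $\square$

## 12. A smashing subcategory of $\mathrm D(RC)$ with prescribed fiber at $p$: Theorem B(2)

"If" is Theorem A. For "only if", assume TC for $\mathrm D(RC)$, fix $p$, and let $\mathrm L\subseteq\mathrm D(k(p)C)$ be smashing. Put $\mathrm T=\mathrm L^\perp$, so $\mathrm D(k(p)C)=\operatorname{loc}(\mathrm L\cup\mathrm T)$. Let $V=V(p)$ be the set of primes containing $p$ and $Z=V\setminus\{p\}$; both are specialization closed. For each prime $q$ let $x(q)$ be a finite generating sequence of $q$, with $x(p)=x$, and let $K(q)=K(x(q);R)$. Define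
$$\mathrm S=\operatorname{loc}\big(\{K(q)\otimes h_c:q\in Z,\ c\in C\}\cup\{r_*E(y):y\in\mathrm L\}\big)\subseteq\mathrm D(RC).$$
The plan is to show that $\mathrm S$ is smashing, apply TC to it, and bring the compact generators back to $k(p)$ with $G_p$.

**Step 1 (this step records what $\mathrm S$ contains, and what $G_p$ makes of it).**

*(α)* $i_{p*}\mathrm L\subseteq\mathrm S$ by Lemma 3(b). For $q\in Z$ we have $i_{q*}\mathrm D(k(q)C)\subseteq\mathrm S$, since $i_{q*}h_c^{k(q)}=k(q)\otimes h_c$ is, by (7), a summand of $k(q)\otimes K(q)\otimes h_c\in\mathrm S$.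

*(β)* $G_p(\mathrm S)\subseteq\mathrm L$. For $q\in Z$ some member of $x(q)$ is not in $p$, hence a unit in $A$, so $A\otimes_RK(q)=0$ and $G_p(K(q)\otimes h_c)=0$. For $y\in\mathrm L$, Lemmas 3(a) and 6(i) give $G_p(r_*E(y))\in\operatorname{loc}(G_p(i_{p*}y))=\operatorname{loc}(y)\subseteq\mathrm L$.

**Step 2 (this step sets up the torsion functors for $V$ and $Z$).** For $W\in\{V,Z\}$ let $\Gamma_W\to R\to L_W\to$ be the localization triangle of $R$ in $\mathrm D(R)$ for $\operatorname{loc}(K(q):q\in W)$, which is smashing by (11). By (6) and self-duality of Koszul complexes, $L_W\in\operatorname{loc}(K(q):q\in W)^\perp$ means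
$$K(q)\otimes L_W=0,\quad\text{so}\quad K(q)\otimes\Gamma_W\cong K(q)\qquad(q\in W).\tag{19}$$
For $q\in W$, $k(q)\otimes L_W$ is a summand of $k(q)\otimes K(q)\otimes L_W=0$ by (7). For $q\notin W$ and $q'\in W$ we have $q'\not\subseteq q$, because $W$ is specialization closed, so a member of $x(q')$ acts invertibly on $k(q)$ and $k(q)\otimes K(q')=0$. As $\Gamma_W\in\operatorname{loc}(K(q'):q'\in W)$, we obtain
$$k(q)\otimes\Gamma_W\cong k(q)\ \ (q\in W),\qquad k(q)\otimes\Gamma_W=0\ \ (q\notin W).\tag{20}$$

**Step 3 (this step describes the orthogonal of the first family of generators).** By (2), (6) and self-duality, $\operatorname{Hom}(K(q)\otimes h_c[m],X)=0$ for all $q\in Z$, $c\in C$, $m\in\mathbb Z$ means $K(q)\otimes X=0$ for all $q\in Z$. This is equivalent to $\Gamma_Z\otimes X=0$. One direction holds because $\Gamma_Z\in\operatorname{loc}(K(q):q\in Z)$. For the other, $K(q)\otimes X\cong K(q)\otimes\Gamma_Z\otimes X$ by (19).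

**Step 4 (this step moves $\operatorname{Hom}(r_*E(y),X)$ to $\mathrm D(AC)$).** Let $X$ satisfy $\Gamma_Z\otimes X=0$ and let $y\in\mathrm L$.

*Replace $X$ by $\Gamma_V\otimes X$.* We have $L_V\otimes i_{p*}y=i_{p*}\big((k(p)\otimes L_V)\otimes_{k(p)}y\big)=0$ by (20). As $r_*E(y)\in\operatorname{loc}(i_{p*}y)$ by Lemma 3(a), also $L_V\otimes r_*E(y)=0$, i.e. $\Gamma_V\otimes r_*E(y)\cong r_*E(y)$. Since $\Gamma_V\in\operatorname{loc}(K(q):q\in V)$ and $r_*E(y)\in\operatorname{loc}(h_c:c)$, it follows that $r_*E(y)\in\operatorname{loc}(K(q)\otimes h_c:q\in V,\ c\in C)$. By (19) and (6), $\operatorname{Hom}(K(q)\otimes h_c[m],L_V\otimes X)=0$ for $q\in V$. So $\operatorname{Hom}(r_*E(y)[m],L_V\otimes X)=0$ for all $m$, and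
$$\operatorname{Hom}(r_*E(y),X)=\operatorname{Hom}(r_*E(y),\Gamma_V\otimes X).$$

*Localize at $p$.* The map $\Gamma_V\otimes X\to R_p\otimes\Gamma_V\otimes X$ is an isomorphism. By (9) we check this after $k(q)\otimes-$. For $q\notin V$ both sides vanish by (20). For $q\in Z$, $K(q)\otimes X=0$ by Step 3, so its summand-giving consequence (7) yields $k(q)\otimes X=0$, and both sides vanish. For $q=p$ it is an isomorphism because $k(p)\otimes R=k(p)\otimes R_p$. As $r_*$ is fully faithful,
$$\operatorname{Hom}(r_*E(y),X)=\operatorname{Hom}_{\mathrm D(AC)}(E(y),W),\qquad W=R_p\otimes\Gamma_V\otimes X .\tag{21}$$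

**Step 5 (this step passes from $A$ to $\hat A$ and then to $k$).** First, $W$ lies in $\mathcal K=\operatorname{loc}(K\otimes h_c^A:c)$, since $R_p\otimes K(q)=0$ for $q\in Z$ and $R_p\otimes K(p)=K$. By (15) the unit $\mathrm{id}\to\psi_*\psi^*$ is an isomorphism on $K\otimes h_c^A$; both functors being exact and coproduct preserving, it is an isomorphism on $\mathcal K$. Let $\hat{\mathcal K}=\operatorname{loc}(K\otimes_Ah_c^{\hat A}:c)$. The functor $\psi_*$ maps $\hat{\mathcal K}$ into $\mathcal K$, because $\psi_*(K\otimes_Ah_c^{\hat A})\cong K\otimes h_c^A$. For $M\in\hat{\mathcal K}$ the composite of the unit at $\psi_*M$ with $\psi_*$ of the counit at $M$ is the identity. The unit is an isomorphism there, so $\psi_*$ of the counit is one, and $\psi_*$ is conservative. So the counit $\psi^*\psi_*M\to M$ is an isomorphism on $\hat{\mathcal K}$.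

Now $\hat z(y)=K\otimes_A\varphi^*\pi_*y\in\hat{\mathcal K}$, because $\varphi^*\pi_*y\in\operatorname{loc}(h_c^{\hat A}:c)$. Let $K^\vee=\operatorname{Hom}_A(K,A)$. The functor $\pi_*$ preserves coproducts, so by Brown representability it has a right adjoint $\pi^!$, and $\pi^!$ preserves coproducts because $\pi_*$ preserves compacts (Corollary 2):
$$\operatorname{Hom}(h_c^k[m],\pi^!\textstyle\bigoplus X_j)=\operatorname{Hom}(\pi_*h_c^k[m],\bigoplus X_j)=\bigoplus\operatorname{Hom}(\pi_*h_c^k[m],X_j)=\operatorname{Hom}(h_c^k[m],\bigoplus\pi^!X_j).$$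
Therefore
$$\begin{aligned}\operatorname{Hom}(E(y),W)&=\operatorname{Hom}(\psi_*\hat z(y),\psi_*\psi^*W)=\operatorname{Hom}(\psi^*\psi_*\hat z(y),\psi^*W)\\&=\operatorname{Hom}_{\mathrm D(\hat AC)}(\hat z(y),\psi^*W)=\operatorname{Hom}_{\mathrm D(\hat AC)}(\varphi^*\pi_*y,K^\vee\otimes_A\psi^*W)\\&=\operatorname{Hom}_{\mathrm D(kC)}\big(y,\pi^!\varphi_*(K^\vee\otimes_A\psi^*W)\big).\end{aligned}\tag{22}$$

**Step 6 (this step concludes that $\mathrm S^\perp$ is closed under coproducts).** Put $H(X)=\pi^!\varphi_*(K^\vee\otimes_A\psi^*(R_p\otimes\Gamma_V\otimes X))$, an exact coproduct preserving functor. By Step 3, (21) and (22), applied to $y[m]\in\mathrm L$ for all $m$,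
$$\mathrm S^\perp=\{X:\Gamma_Z\otimes X=0,\ H(X)\in\mathrm T\}.$$
As $\mathrm L$ is smashing, $\mathrm T$ is localizing. So $\mathrm S^\perp$ is closed under coproducts.

**Step 7 (this step shows that $\mathrm S$ is smashing).** By (9), $\mathrm D(RC)$ is generated by the $i_{q*}\mathrm D(k(q)C)$. So by (13) it remains to see that $i_{q*}\mathrm D(k(q)C)\subseteq\operatorname{loc}(\mathrm S\cup\mathrm S^\perp)$ for all $q$.

- For $q\notin V$: $\Gamma_V\otimes k(q)=0=\Gamma_Z\otimes k(q)$ by (20), so $i_{q*}\mathrm D(k(q)C)\subseteq\mathrm S^\perp$ by Step 6.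
- For $q\in Z$: $i_{q*}\mathrm D(k(q)C)\subseteq\mathrm S$ by (α).
- For $q=p$: $i_{p*}\mathrm L\subseteq\mathrm S$ by (α). Let $t\in\mathrm T$. Then $\Gamma_Z\otimes i_{p*}t=0$ and $\Gamma_V\otimes i_{p*}t\cong i_{p*}t$ by (20). By (16), $H(i_{p*}t)\cong\pi^!\varphi_*(K^\vee\otimes_A\hat\jmath_*t)$. Since $k\otimes_AK^\vee$ has zero differential and $\varphi_*\hat\jmath_*=\pi_*$, this is a finite sum of shifts of $\pi^!\pi_*t$. For $y\in\mathrm L$, $\operatorname{Hom}(y,\pi^!\pi_*t)=\operatorname{Hom}(\pi_*y,\pi_*t)=\operatorname{Hom}(\pi^*\pi_*y,t)=0$, because $\pi^*\pi_*y\in\operatorname{loc}(y)\subseteq\mathrm L$ by Corollary 2. So $H(i_{p*}t)\in\mathrm T$ and $i_{p*}t\in\mathrm S^\perp$. Now use $\mathrm D(k(p)C)=\operatorname{loc}(\mathrm L\cup\mathrm T)$.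

**Step 8 (this step transfers compact generators back to $k(p)$).** By TC for $\mathrm D(RC)$, $\mathrm S=\operatorname{loc}(\mathcal W)$ with $\mathcal W$ a set of compact objects. The objects $G_p(w)$, $w\in\mathcal W$, are compact in $\mathrm D(k(p)C)$ by Lemma 6(iii) and lie in $\mathrm L$ by (β). For $y\in\mathrm L$, $i_{p*}y\in\mathrm S=\operatorname{loc}(\mathcal W)$ by (α), so $y\in\operatorname{loc}(G_p(i_{p*}y))\subseteq\operatorname{loc}(G_p(\mathcal W))$ by Lemma 6(i). Hence $\mathrm L=\operatorname{loc}(G_p(\mathcal W))$ is generated by compacts. $\blacksquare$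

## 13. Linear categories with a form over $\Lambda$: Theorem C

We now isolate what was used about $C$, and check it in cases (i) and (ii). Let $\mathcal A$ be a small $R$-linear category with flat Hom modules. In case (i) put $\mathcal A=R\otimes_{\mathbb Z}\mathcal C$; its Hom modules are flat, because torsion-free abelian groups are flat over $\mathbb Z$.

**Step 1 (this step supplies the form over $\Lambda$).** For each $p$ we fix
$$\begin{gathered}\Lambda,\pi,\varphi\text{ as before, and a }\Lambda\text{-linear category }\mathcal A_\Lambda\text{ with flat Hom modules}\\ \text{and }\hat A\otimes_\Lambda\mathcal A_\Lambda\cong\hat A\otimes_R\mathcal A,\end{gathered}\tag{23}$$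
the isomorphism being over $\hat A$ and the identity on objects. Here "as before" means: $\Lambda$ is regular local with residue map $\pi\colon\Lambda\to k$, $\varphi\colon\Lambda\to\hat A$ is local, and $\hat\jmath\varphi=\pi$.

- In case (i) take $\Lambda$ and $\varphi$ from Section 7 and $\mathcal A_\Lambda=\Lambda\otimes_{\mathbb Z}\mathcal C$. Both sides of (23) are $\hat A\otimes_{\mathbb Z}\mathcal C$.
- In case (ii) take $\Lambda=A=R_p$, which is regular, $\varphi=\psi$, $\pi=i$ and $\mathcal A_\Lambda=A\otimes_R\mathcal A$. Then $\hat\jmath\varphi=\hat\jmath\psi=i=\pi$.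

Base change of (23) along $\hat\jmath$ gives $k\otimes_\Lambda\mathcal A_\Lambda\cong k(p)\otimes_R\mathcal A$, since $\hat\jmath\varphi=\pi$.

**Step 2 (this step reinterprets the notation).** Read $BC$ as $B\otimes_R\mathcal A$ for $B\in\{R,A,\hat A,k(q)\}$ and as $B\otimes_\Lambda\mathcal A_\Lambda$ for $B\in\{\Lambda,\Lambda_j\}$, where the $\Lambda_j$ are those of Corollary 2. Modules are $B$-linear functors to $\mathrm{Mod}\,B$, and $h_c^B$ is the corresponding representable functor. By Step 1 the two possible readings agree over $\hat A$ and over $k=k(p)$, with the same objects and so the same $h_c$. The identification over $k$ is the base change of the one over $\hat A$, so the identities $\hat\jmath^*\varphi^*=\pi^*$ and $\varphi_*\hat\jmath_*=\pi_*$ remain valid, as do $\psi_*\hat\jmath_*=i_*$ and $i_p=ir$. All Hom modules are flat over $B$.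

**Step 3 (this step goes through the proofs).**

- *Section 3.* The values of a semi-free complex are built from flat modules by coproducts, shifts, termwise split extensions and unions of chains. So they are still $K$-flat with flat terms, and derived base change and tensor products are computed pointwise. The remaining facts use only representables, (2) and base change.
- *Lemma 1* (applied with $B=\Lambda_{j-1}$) uses of $Q$ only that its terms have flat values, hence are $x$-torsion-free, and that $\pi^*\pi_*y=Q/xQ$. Both hold.
- *Corollary 2, Lemma 3(c) and Lemma 6(iii)* use $\pi_*h_c^k=k\otimes_\Lambda h_c^\Lambda$ and $\varphi^*h_c^\Lambda=h_c^{\hat A}$, which hold by (23). Lemma 3(c) also uses $\psi^*h_c^A=h_c^{\hat A}$, which is base change of $\mathcal A$.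
- *Lemma 6(iii)* further uses that $\varphi$ is local and induces an isomorphism of residue fields; this follows from $\hat\jmath\varphi=\pi$.
- All other arguments (Lemma 3(a),(b), Lemmas 4 and 5, the proof of Theorem A, Lemma 6(i),(ii), and the proofs of both parts of Theorem B) use only formal properties of $f^*,f_*,\otimes$ and the statements just listed.

This proves Theorem C. $\square$

## 14. Quivers with finitely many vertices: Corollary D

Let $k$ be a field and $Q$ a quiver with finitely many vertices. The path algebra $kQ$ is a unital ring, and its modules are the representations of $Q$, i.e. the $kC$-modules for $C$ the free category on $Q$. It is left and right hereditary; on the module side used here this is the standard resolution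
$$0\to\bigoplus_{\alpha\colon a\to b}h_b^k\otimes_kM(a)\to\bigoplus_ah_a^k\otimes_kM(a)\to M\to0$$
of a representation $M$ (sums over arrows and vertices), and for the other side one uses the opposite quiver. TC holds for the derived category of a hereditary ring by Krause–Šťovíček, *The telescope conjecture for hereditary rings via Ext-orthogonal pairs*, Adv. Math. 225 (2010). So TC holds for $\mathrm D(k(p)Q)$ for every $p\in\operatorname{Spec}R$, and Theorem A, applied to the free category on $Q$, gives TC for $\mathrm D(RQ)$. $\square$
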